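\title{Four-dimensional ancient Ricci flows with nonnegative isotropic curvature}

\begin{abstract}
We prove that every complete ancient solution of the Ricci flow in dimension four with nonnegative isotropic curvature has nonnegative curvature operator. No curvature bound, non-collapsing or uniform pinching is assumed. This answers a question posed by Cao and Xie. A localized maximum principle reduces the theorem to the construction of a continuous family of convex cones of curvature operators that ends at the cone of nonnegative operators, each member of which is strictly improved by the curvature ODE. We also show that when the isotropic curvature is positive there is a time after which the curvature operator is positive and before which the universal cover splits off a line.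
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(M^4,g)$ be a Riemannian four-manifold. We write $R_{ijkl}=R(e_i,e_j,e_k,e_l)$, with the sign chosen so that $R_{ijij}$ is the sectional curvature of the plane spanned by orthonormal vectors $e_i,e_j$. The curvature operator $\mathrm{Rm}$ is the symmetric form on $\Lambda^2T_pM$ given by $\mathrm{Rm}(e_i\wedge e_j,e_k\wedge e_l)=R_{ijkl}$, where the $e_i\wedge e_j$, $i<j$, are orthonormal. The unit sphere has $\mathrm{Rm}=I$.

The metric $g$ has \emph{nonnegative isotropic curvature} (WPIC) if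
\begin{equation}\label{eq:iso}
R_{1313}+R_{1414}+R_{2323}+R_{2424}-2R_{1234}\ge0
\end{equation}
for every orthonormal four-frame at every point, and \emph{positive isotropic curvature} (PIC) if the inequality is always strict. It has WPIC$_2$ if the product $M\times\mathbb R^2$ satisfies \eqref{eq:iso} for all its orthonormal four-frames; equivalently, the complex sectional curvature is nonnegative, $R(z,w,\bar z,\bar w)\ge0$ for all $z,w\in T_pM\otimes\mathbb C$. We always have
\begin{equation}\label{eq:chain}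
\mathrm{Rm}\ge0\ \Longrightarrow\ \text{WPIC}_2\ \Longrightarrow\ \text{WPIC},
\end{equation}
the first implication because $R(z,w,\bar z,\bar w)=\mathrm{Rm}(z\wedge w,\overline{z\wedge w})$, the second by using only frames tangent to $M$.

The splitting $\Lambda^2=\Lambda^+\oplus\Lambda^-$ into self-dual and anti-self-dual forms writes $\mathrm{Rm}$ as a block matrix
\[
\mathrm{Rm}=\begin{pmatrix}A&B\\ B^T&C\end{pmatrix}
\]
with $3\times3$ blocks. If $A_1\le A_2\le A_3$ and $C_1\le C_2\le C_3$ are the eigenvalues of $A$ and $C$, then WPIC means $A_1+A_2\ge0$ and $C_1+C_2\ge0$, and PIC means that both sums are positive (see Section~\ref{sec:alg}). At a single point WPIC is therefore much weaker than $\mathrm{Rm}\ge0$: it allows $A_1<0$ and $C_1<0$, and it places no restriction at all on $B$.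

A \emph{complete ancient solution} of the Ricci flow is a smooth family $g(t)$, $-\infty<t\le0$, with $\partial_tg=-2\,\mathrm{Ric}$ and each $g(t)$ complete; it has a curvature condition if every $g(t)$ has it. Existence for an infinite time in the past improves curvature conditions. The mechanism is visible in the inequality $u'\ge cu^2$: a solution on $[t_1,t]$ satisfies $u(t)\ge-1/(c(t-t_1))$, so a solution on $(-\infty,0]$ is nonnegative. B.-L.~Chen proved that every three-dimensional complete ancient solution has $\mathrm{Rm}\ge0$. In dimension four some hypothesis is needed (Example~\ref{ex:EH}), and Cho and Li proved that $\mathrm{Rm}\ge0$ holds under \emph{uniformly} PIC, which means PIC together with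
\[
\max\{A_3,B_3,C_3\}\le\Lambda\min\{A_1+A_2,\,C_1+C_2\}
\]
for a constant $\Lambda>0$, where $B_3$ is the largest singular value of $B$. This pinching supplies the control of $B$ that PIC lacks, and it keeps the curvature away from the boundary of the PIC cone. It is natural to ask whether the flow produces such control by itself. The following question is posed in \cite{CX}.

\medskip
\noindent\textbf{Question.} \emph{Let $g(t)$ be a four-dimensional complete ancient solution with PIC, or with WPIC. Must $g(t)$ have $\mathrm{Rm}\ge0$ or WPIC$_2$?}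
\medskip

The answer is yes in both cases, and the stronger alternative always holds.

\begin{theorem}\label{thm:main}
Let $(M^4,g(t))$, $t\in(-\infty,0]$, be a complete ancient solution of the Ricci flow with WPIC (in particular, with PIC). Then $\mathrm{Rm}\ge0$ on $M\times(-\infty,0]$. Consequently $g(t)$ also has WPIC$_2$.
\end{theorem}

No curvature bound, non-collapsing or uniform pinching is assumed. Together with \eqref{eq:chain} the theorem gives the following.

\begin{corollary}\label{cor:equiv}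
For a four-dimensional complete ancient solution the conditions WPIC, WPIC$_2$ and $\mathrm{Rm}\ge0$ (for all $t$) are equivalent.
\end{corollary}

Under PIC the curvature operator can degenerate in only one way.

\begin{corollary}\label{cor:rigid}
Let $g(t)$ be a complete connected four-dimensional ancient solution with PIC. There is $T_*\in[-\infty,0]$ such that $\mathrm{Rm}>0$ on $M$ for all $t\in(T_*,0]$, and for each $t<T_*$ the universal cover of $(M,g(t))$ splits isometrically as $\mathbb R\times N^3_t$ with $\mathrm{Rm}_{N_t}>0$.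
\end{corollary}

\begin{example}[Both halves of WPIC are needed]\label{ex:EH}
The Eguchi--Hanson metric is complete, Ricci-flat, hyperk\"ahler and not flat. With a suitable orientation it has $A=0$, $B=0$, $\operatorname{tr}C=0$ and $C\not\equiv0$. As a static ancient solution it satisfies $A_1+A_2\ge0$, but $C_1<0$ somewhere, so $\mathrm{Rm}\not\ge0$. It does not have WPIC$_2$ either: WPIC$_2$ implies nonnegative sectional curvature (take $z,w$ real), and a Ricci-flat metric with nonnegative sectional curvature is flat.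
\end{example}

\begin{example}[$\mathrm{Rm}\ge0$ cannot be improved to $\mathrm{Rm}>0$]\label{ex:cyl}
The shrinking round cylinder $S^3\times\mathbb R$ has PIC, and its curvature operator vanishes on the three-dimensional space of forms $v\wedge\partial_s$, where $\partial_s$ is tangent to the line. Its compact quotient $S^3\times S^1$ has the same curvature and no line factor, so the passage to the universal cover in Corollary~\ref{cor:rigid} is necessary.
\end{example}

The proof of Theorem~\ref{thm:main} has an analytic part and an algebraic part. The analytic part (Section~\ref{sec:mp}) is a localized maximum principle after B.-L.~Chen, which transfers the inequality $u'\ge cu^2$ from the curvature ODE to complete ancient solutions. It gives $A\ge0$, $C\ge0$ and a bound on $B$ at once, but it does not apply to the lowest eigenvalue of $\mathrm{Rm}$. Section~\ref{sec:cones} explains this failure on a two-dimensional model and introduces a family of cones that replaces the lowest eigenvalue. The algebraic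 part (Section~\ref{sec:boundary}) is a strict inequality on the boundary of these cones. Section~\ref{sec:proof} combines the two parts by a continuity argument, and Section~\ref{sec:rigid} proves Corollary~\ref{cor:rigid}.

All conditions above are local, and completeness passes to components and to covers. We therefore assume from now on that $M$ is connected and oriented.

\section{Curvature operators in dimension four}\label{sec:alg}

\subsection*{Matrices and cofactors}
Lower-order blocks are real $3\times3$ matrices, with $\langle X,W\rangle=\operatorname{tr}(X^TW)$ and $|X|^2=\langle X,X\rangle$. We write $\|X\|$ for the operator norm and $\|X\|_1$ for the sum of the singular values, so that $|\langle X,W\rangle|\le\|X\|\,\|W\|_1$ and $|X|\le\|X\|_1$. Note that $\langle vw^T,X\rangle=v^TXw$.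

The cofactor matrix $X^\#$ is characterized by $(Xa)\times(Xb)=X^\#(a\times b)$ for $a,b\in\mathbb R^3$ and satisfies $X^TX^\#=(\det X)I$. Hence $(XW)^\#=X^\#W^\#$, and $O^\#=O$ for $O\in SO(3)$. The Cayley--Hamilton theorem gives
\begin{equation}\label{eq:CH}
X^\#=\big(X^2-(\operatorname{tr}X)X+e_2(X)I\big)^T,\qquad e_2(X)=\tfrac12\big((\operatorname{tr}X)^2-\operatorname{tr}X^2\big)=\operatorname{tr}X^\#.
\end{equation}
Define the bilinear product $X\star W$ by $(X+W)^\#=X^\#+X\star W+W^\#$. Applying \eqref{eq:CH} to $X+I$, with $e_2(X+I)=e_2(X)+2\operatorname{tr}X+3$, gives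
\begin{equation}\label{eq:star}
X\star I=(\operatorname{tr}X)I-X^T .
\end{equation}
Every $X$ can be written
\begin{equation}\label{eq:svd}
X=O_1\operatorname{diag}(x_1,x_2,x_3)\,O_2^T,\qquad O_1,O_2\in SO(3),\quad x_1\ge x_2\ge|x_3|,
\end{equation}
by changing the signs of last columns in a singular value decomposition. Then $X^\#=O_1\operatorname{diag}(x_2x_3,x_1x_3,x_1x_2)O_2^T$, so $|X^\#|\le|X|^2$, and $\|X^\#\|\le1$ if $\|X\|\le1$.

\subsection*{The block form}
An oriented orthonormal frame $e_1,\dots,e_4$ determines orthonormal bases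
\[
\phi_i^\pm=\tfrac1{\sqrt2}\,(e_j\wedge e_k\pm e_i\wedge e_4),\qquad(i,j,k)\text{ a cyclic permutation of }(1,2,3),
\]
of $\Lambda^\pm$. Under $\Lambda^2\cong so(4)$ the spaces $\Lambda^\pm$ are commuting ideals, and $[\phi_i^\pm,\phi_j^\pm]=c\,\phi_k^\pm$ with the same constant $c\neq0$ for both signs, so each is a copy of $(\mathbb R^3,\times)$ up to the factor $c$. A change of oriented frame rotates the two bases by a pair $(O_+,O_-)\in SO(3)\times SO(3)$, every pair occurs, and the blocks of $\mathrm{Rm}$ change by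
\begin{equation}\label{eq:action}
(A,B,C)\mapsto(O_+AO_+^T,\;O_+BO_-^T,\;O_-CO_-^T).
\end{equation}
We call a set or function \emph{invariant} if it is invariant under \eqref{eq:action}.

The Bianchi identity $R_{1234}+R_{2314}+R_{3124}=0$ has two consequences. First, $\operatorname{tr}A-\operatorname{tr}C=2(R_{2314}+R_{3124}+R_{1234})=0$, so
\[
\operatorname{tr}A=\operatorname{tr}C=:\tau=\tfrac14\,\mathrm{scal}.
\]
Second,
\[
2\,\mathrm{Rm}(\phi_1^\pm,\phi_1^\pm)+2\,\mathrm{Rm}(\phi_2^\pm,\phi_2^\pm)=R_{1313}+R_{1414}+R_{2323}+R_{2424}\mp2R_{1234}.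
\]
The upper sign is the left side of \eqref{eq:iso} for an oriented frame, and the lower sign is the same expression for the frame $e_1,e_2,e_3,-e_4$. Minimizing over frames gives $2(A_1+A_2)$ and $2(C_1+C_2)$, which is the description of WPIC and PIC used in the introduction.

Let $\mathcal V$ be the vector space of triples $R=(A,B,C)$ with $A,C$ symmetric and $\operatorname{tr}A=\operatorname{tr}C=\tau$; we identify $R$ with the symmetric $6\times6$ block matrix. If the metric is a product with a line tangent to $e_4$, then $\mathrm{Rm}$ vanishes on $e_i\wedge e_4$, and so $A=B=C$. Such operators will be the extremal cases throughout.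

\subsection*{The evolution equation}
Let $F_1,\dots,F_4$ be a local oriented frame that is orthonormal at one time and satisfies $\partial_tF_i=\mathrm{Ric}(F_i)$. It stays orthonormal, since $\partial_t\,g(F_i,F_j)=-2\,\mathrm{Ric}(F_i,F_j)+2\,\mathrm{Ric}(F_i,F_j)=0$. In the bases $\phi_i^\pm$ built from such a frame, Hamilton's equation \cite{Ham} reads
\begin{equation}\label{eq:evol}
\partial_t\mathrm{Rm}=\Delta\mathrm{Rm}+2Q(\mathrm{Rm}),
\end{equation}
where $\Delta$ is the rough Laplacian on tensors and $Q(R)=(Q_A,Q_B,Q_C)$ is given by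
\[
Q_A=A^2+2A^\#+BB^T,\qquad Q_B=AB+BC+2B^\#,\qquad Q_C=C^2+2C^\#+B^TB .
\]
By \eqref{eq:CH}, $\operatorname{tr}Q_A=\operatorname{tr}Q_C=\tau^2+|B|^2$, so $Q(R)\in\mathcal V$. Three examples confirm the constants, with $K$ the curvature of the sphere factor. On $S^4$, $A=C=KI$, $B=0$ and $Q_A=3K^2I$, so $K'=6K^2$. On $S^3\times\mathbb R$, $A=B=C=\frac K2I$ and $Q_A=Q_B=K^2I$, so $K'=4K^2$. On $S^2\times\mathbb R^2$ with $S^2$ tangent to $e_2,e_3$, $A=B=C=\operatorname{diag}(\frac K2,0,0)$ and $Q_A=Q_B=\operatorname{diag}(\frac{K^2}2,0,0)$, so $K'=2K^2$.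

We have $Q(R)=R^2+2R^\#$, where $R^\#$ denotes the block matrix with blocks $A^\#,B^\#,C^\#$.

\begin{lemma}\label{lem:sharp}
Let $R=(A,B,C)\in\mathcal V$ with $R\ge0$. Then $R^\#\ge0$, hence $Q(R)\ge0$. Moreover $\|B\|_1\le\tau$.
\end{lemma}

\begin{proof}
Replacing $R$ by $R+\epsilon I$ and letting $\epsilon\to0$, we may assume $R>0$. Then $X=A^{-1/2}BC^{-1/2}$ has $\|X\|\le1$. Put $S=(A^{1/2})^\#$ and $T=(C^{1/2})^\#$, which are symmetric. By multiplicativity $A^\#=S^2$, $C^\#=T^2$, $B^\#=SX^\#T$, and therefore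
\[
R^\#=\begin{pmatrix}S&0\\0&T\end{pmatrix}\begin{pmatrix}I&X^\#\\(X^\#)^T&I\end{pmatrix}\begin{pmatrix}S&0\\0&T\end{pmatrix}\ge0,
\]
because $\|X^\#\|\le1$. For the last claim let $B=\sum b_ia_ic_i^T$ be a singular value decomposition. Testing $R$ on $(a_i,-c_i)$ gives $2b_i\le a_i^TAa_i+c_i^TCc_i$, and the sum over $i$ is $2\|B\|_1\le2\tau$.
\end{proof}

\section{A maximum principle for complete ancient solutions}\label{sec:mp}

The following proposition is the only place where the proof of Theorem~\ref{thm:main} uses completeness and the infinite time interval. A concave function $U$ on $\mathcal V$ is described as a minimum of linear functionals, because a linear functional of $\mathrm{Rm}$ satisfies a clean heat equation by \eqref{eq:evol}.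

\begin{proposition}\label{prop:mp}
Let $\mathcal L$ be a compact invariant set of linear functionals on $\mathcal V$, and let $U(R)=\min_{\ell\in\mathcal L}\ell(R)$. Let $\Omega\subset\mathcal V$ be invariant, and let $g(t)$ be a complete ancient solution with $\mathrm{Rm}(x,t)\in\Omega$ for all $(x,t)$. Suppose there is $c>0$ such that for each $R\in\Omega$ with $U(R)<0$ some $\ell\in\mathcal L$ satisfies
\[
\ell(R)=U(R)\qquad\text{and}\qquad\ell(Q(R))\ge c\,U(R)^2 .
\]
Then $U(\mathrm{Rm})\ge0$ on $M\times(-\infty,0]$.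
\end{proposition}

The difficulty is that $M$ may be noncompact with unbounded curvature, so $U(\mathrm{Rm})$ need not attain its minimum. We multiply by a cutoff function of the distance to a base point. Two facts make this work. The operator $\partial_t-\Delta$ applied to the distance has a lower bound that involves $\mathrm{Ric}$ only near the base point, and the error from the cutoff is linear in $U$, so the quadratic term absorbs it.

\begin{proof}
By invariance $u=U(\mathrm{Rm})$ does not depend on the frame, and it is continuous. Fix $x_0\in M$ and $t_1<0$, and write $d_t(x)$ for the $g(t)$-distance from $x_0$ to $x$.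

\emph{Step 1: $(x,t)\mapsto d_t(x)$ is continuous, and $\{(x,t):t\in[t_1,0],\ d_t(x)\le D\}$ is compact for every $D>0$.} Fix $t^*$. The ball $\bar B=\{d_{t^*}\le D+2\}$ is compact by completeness of $g(t^*)$. Given $\epsilon>0$ with $(1+\epsilon)(D+1)<D+2$, we have $(1+\epsilon)^{-2}g(t^*)\le g(t)\le(1+\epsilon)^2g(t^*)$ on $\bar B$ for $t$ near $t^*$. A curve from $x_0$ that reaches $\partial\bar B$ has $g(t)$-length at least $(D+2)/(1+\epsilon)>D+1$. Hence $d_t(x)<D+1$ implies $x\in\bar B$ and $d_{t^*}(x)\le(1+\epsilon)d_t(x)$. Conversely, for $x\in\bar B$ a minimal $g(t^*)$-geodesic lies in $\bar B$, so $d_t(x)\le(1+\epsilon)d_{t^*}(x)$. The two inequalities give continuity at every $(x,t^*)$ with $d_{t^*}(x)<D$, once $\epsilon$ is so small that also $(1+\epsilon)D<D+1$. Covering $[t_1,0]$ by finitely many such time intervals shows that the set in question lies in a compact set, and it is closed by continuity.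

By Step 1 with $D=1$, $\mathrm{Ric}$ is bounded on $\{d_t\le1,\ t\in[t_1,0]\}$. Choose $r_0\in(0,1]$ with $\mathrm{Ric}\le3r_0^{-2}$ on $\{d_t\le r_0,\ t\in[t_1,0]\}$.

\emph{Step 2: an upper barrier for the distance.} Let $\bar t\in(t_1,0]$ and $d=d_{\bar t}(\bar x)>r_0$. We construct a smooth function $\hat d$ near $(\bar x,\bar t)$ with $\hat d(x,t)\ge d_t(x)$, such that at $(\bar x,\bar t)$ equality holds, $|\nabla\hat d|=1$ and $(\partial_t-\Delta)\hat d\ge-5/r_0$.

All geometric operations refer to $g(\bar t)$. Let $\gamma:[0,d]\to M$ be a minimal unit speed geodesic from $x_0$ to $\bar x$, let $P_s$ be parallel transport along $\gamma$ from $\bar x$ to $\gamma(s)$, and let $f(s)=\min(s/r_0,1)$. For $x=\exp_{\bar x}V$ near $\bar x$ put $\gamma_x(s)=\exp_{\gamma(s)}(f(s)P_sV)$, a piecewise smooth curve from $x_0$ to $x$, and let $\hat d(x,t)$ be its $g(t)$-length. This function is smooth, dominates $d_t(x)$, and equals $d$ at $(\bar x,\bar t)$. The first variation formula gives $\nabla\hat d=\gamma'(d)$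 there. Let $E_1,\dots,E_4$ be an orthonormal basis of $T_{\bar x}M$ with $E_4=\gamma'(d)$. In the variation $x=\exp_{\bar x}(\epsilon E_i)$ the curves $\epsilon\mapsto\gamma_x(s)$ are geodesics, so the second variation of length has no boundary terms. It depends only on the part of $fP_sE_i$ normal to $\gamma$, so $E_4$ contributes nothing. At $(\bar x,\bar t)$ we obtain
\[
\Delta\hat d=\int_0^d\big(3f'^2-f^2\,\mathrm{Ric}(\gamma',\gamma')\big)\,ds,\qquad\partial_t\hat d=-\int_0^d\mathrm{Ric}(\gamma',\gamma')\,ds .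
\]
The Ricci terms cancel where $f=1$, and
\[
(\partial_t-\Delta)\hat d=-\frac3{r_0}-\int_0^{r_0}(1-f^2)\,\mathrm{Ric}(\gamma',\gamma')\,ds\ge-\frac3{r_0}-\frac3{r_0^2}\cdot\frac{2r_0}3=-\frac5{r_0}.
\]

\emph{Step 3: localization.} Let $\rho=d_t(x)+\frac5{r_0}(t-t_1)$ and let $\sigma>r_0+5|t_1|/r_0$. Fix $\eta=\chi^2$ with $\chi$ smooth and nonincreasing, $\chi=1$ on $(-\infty,1]$ and $\chi=0$ on $[2,\infty)$. Since $\eta'^2/\eta=4\chi'^2$, there is a constant $C_1$ with $|\eta''|+2\eta'^2/\eta\le C_1$ where $\eta>0$. The function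
\[
F=(t-t_1)\,\eta(\rho/\sigma)\,u\qquad\text{on }M\times[t_1,0]
\]
is continuous with compact support by Step 1, so it attains its minimum $-m\le0$. Suppose $m>0$, attained at $(\bar x,\bar t)$. There $u<0$, $\eta>0$ and $\bar t>t_1$. We replace $u$ and $\eta(\rho/\sigma)$ by smooth functions.

Take an oriented orthonormal frame at $(\bar x,\bar t)$ and the functional $\ell$ from the hypothesis for $R=\mathrm{Rm}(\bar x,\bar t)$. Extend the frame by $g(\bar t)$-parallel transport along radial geodesics from $\bar x$, and then in time by $\partial_tF_i=\mathrm{Ric}(F_i)$. Let $\hat u=\ell(\mathrm{Rm})$, computed in this frame. It is smooth, $\hat u\ge u$, and $\hat u=u<0$ at $(\bar x,\bar t)$. Since the frame is parallel along each geodesic through $\bar x$ at time $\bar t$, second derivatives of the components of $\mathrm{Rm}$ along these geodesics are components of $\nabla^2\mathrm{Rm}$. Hence $\Delta\hat u=\ell(\Delta\mathrm{Rm})$ at $(\bar x,\bar t)$, and \eqref{eq:evol} gives $(\partial_t-\Delta)\hat u=2\ell(Q(\mathrm{Rm}))\ge2c\,\hat u^2$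 there.

If $\rho(\bar x,\bar t)<\sigma$, then $\eta(\rho/\sigma)=1$ nearby, and we put $\hat\eta=1$. Otherwise $d_{\bar t}(\bar x)\ge\sigma-5|t_1|/r_0>r_0$, Step 2 applies, and we put $\hat\rho=\hat d+\frac5{r_0}(t-t_1)\ge\rho$ and $\hat\eta=\eta(\hat\rho/\sigma)\le\eta(\rho/\sigma)$. As $\hat u<0$ nearby, $\hat F=(t-t_1)\hat\eta\hat u\ge F\ge-m$ with equality at $(\bar x,\bar t)$. So $\hat F$ has a local minimum there among times $t\le\bar t$, which gives $\nabla\hat F=0$ and $(\partial_t-\Delta)\hat F\le0$. The first condition reads $\nabla\hat u=-\hat u\nabla\hat\eta/\hat\eta$. In the second case above, $\eta'\le0$, $\hat u<0$, $(\partial_t-\Delta)\hat\rho\ge0$ and $|\nabla\hat\rho|=1$ give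
\[
\hat u\,(\partial_t-\Delta)\hat\eta=\hat u\,\frac{\eta'}\sigma(\partial_t-\Delta)\hat\rho-\hat u\,\frac{\eta''}{\sigma^2}\ge-\frac{|\eta''|}{\sigma^2}|\hat u|,\qquad-2\langle\nabla\hat\eta,\nabla\hat u\rangle=-\frac{2\eta'^2}{\eta\,\sigma^2}|\hat u|,
\]
and in the first case both expressions vanish. Therefore, at $(\bar x,\bar t)$,
\[
0\ge(\partial_t-\Delta)\hat F\ge-\hat\eta|\hat u|+(\bar t-t_1)\big[2c\,\hat\eta\,\hat u^2-C_1\sigma^{-2}|\hat u|\big].
\]
Dividing by $|\hat u|$ yields $m=(\bar t-t_1)\hat\eta|\hat u|\le\frac1{2c}(1+C_1|t_1|\sigma^{-2})$. At $(x_0,t)$ we have $\rho<\sigma$, so $(t-t_1)u(x_0,t)\ge-m$. Letting $\sigma\to\infty$ gives $u(x_0,t)\ge-1/(2c(t-t_1))$, and letting $t_1\to-\infty$ gives $u(x_0,t)\ge0$.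
\end{proof}

The first application turns WPIC into positivity of the diagonal blocks and then bounds $B$. The hypothesis WPIC enters the proof of Theorem~\ref{thm:main} only here.

\begin{lemma}\label{lem:first}
On a complete ancient solution with WPIC, $A\ge0$, $C\ge0$ and $|B|\le4\tau$.
\end{lemma}

\begin{proof}
Let $\Omega$ be the set of $R$ with WPIC and let $\mathcal L$ consist of the functionals $R\mapsto e^TAe$, $|e|=1$, so that $U=A_1$. If $A_1<0$, then $A_3\ge A_2\ge|A_1|$ by WPIC, and for a unit eigenvector $e$ of $A_1$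
\[
e^TQ_Ae=A_1^2+2A_2A_3+|B^Te|^2\ge3A_1^2 .
\]
Proposition~\ref{prop:mp} gives $A\ge0$. The same argument with $e^TQ_Ce=C_1^2+2C_2C_3+|Be|^2$ gives $C\ge0$.

Now let $\Omega=\{A\ge0,\ C\ge0\}$, on which $\|A\|,\|C\|\le\tau$, and let $\mathcal L$ consist of $\ell_X(R)=4\tau-\langle X,B\rangle$, $|X|=1$, so that $U=4\tau-|B|$. If $U<0$, then $X=B/|B|$ is minimizing, $\tau<|B|/4$, and $|Q_B|\le2\tau|B|+2|B|^2\le\frac52|B|^2$. Hence $\ell_X(Q(R))\ge4(\tau^2+|B|^2)-\frac52|B|^2\ge\frac32|B|^2\ge\frac32U^2$.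
\end{proof}

\section{The cones}\label{sec:cones}

\subsection*{A model}
It remains to improve $|B|\le4\tau$ to $R\ge0$. Consider the plane of operators $R=(aI,bI,aI)$ with $a>0$. They have PIC, their eigenvalues are $a\pm b$, and $b=a$ is the cylinder $S^3\times\mathbb R$. The map $Q$ preserves the plane:
\[
Q(R)=\big((3a^2+b^2)I,\ (2ab+2b^2)I,\ (3a^2+b^2)I\big).
\]
Suppose $b>a$. The lowest eigenvalue is $a-b<0$, and on its eigenspace $Q(R)$ has the eigenvalue $3a^2-2ab-b^2=(a-b)(3a+b)<0$. So the lowest eigenvalue \emph{decreases} along the ODE $R'=2Q(R)$, and Proposition~\ref{prop:mp} cannot be applied to $U=\lambda_{\min}$. What improves is the ratio $s=b/a$: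
\[
s'=2a\big(2s+2s^2-s(3+s^2)\big)=-2a\,s(s-1)^2 .
\]
For each $r>1$ the ODE points strictly into the cone $\{b\le ra\}$ along its boundary, and the gain degenerates quadratically as $r\to1$.

This suggests lowering $r$ in small steps. Suppose we know $b\le r_*a$ with $r_*>1$, and let $r<r_*$. For $\ell_r=ra-b$ and an operator with $r<s\le r_*$ we have $\ell_r(R)=-u$ with $u=(s-r)a$, and
\[
\ell_r(Q(R))=a^2\big[s(s-1)^2-(s-r)(3+s^2)\big].
\]
If $r$ is close to $r_*$, the first term in the bracket is bounded below by a positive constant $2c$, the second is at most $c$ in size, and $u\le a$. So $\ell_r(Q(R))\ge ca^2\ge cu^2$, which is the hypothesis of Proposition~\ref{prop:mp}. The set of admissible $r$ is thus closed and open from below, and it reaches down to $r=1$. The knowledge $b\le r_*a$ is what makes the violation $u$ small compared with the gain. The proof of Theorem~\ref{thm:main} is this argument in $\mathcal V$, and the work lies in finding invariant convex cones with a strict gain on the boundary.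

\subsection*{Definition of the cones}
Since $A,C\ge0$ already, we enlarge $\{R\ge0\}$ only in the $B$-direction. The model says that room is needed in the direction $B=I$, and the smallest convex set of matrices that contains $I$ and is invariant under $Y\mapsto O_+YO_-^T$ is
\[
\mathcal S=\operatorname{conv}SO(3),\qquad\text{with support function}\qquad h(Z)=\max_{Y\in\mathcal S}\langle Z,Y\rangle .
\]
The set $\mathcal S$ is compact. With $Z=O_1\operatorname{diag}(z_1,z_2,z_3)O_2^T$ as in \eqref{eq:svd}, testing on $O_1O_2^T$ gives $h(Z)\ge z_1+z_2+z_3\ge\|Z\|\ge|Z|/\sqrt3$. A compact convex set lies in $\mathcal S$ if its support function is at most $h$, so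
\begin{equation}\label{eq:S}
\{|Y|\le1/\sqrt3\}\cup\{\|Y\|_1\le1\}\subset\mathcal S\subset\{|Y|\le\sqrt3\}\cap\{\|Y\|\le1\},\qquad\frac{|Z|}{\sqrt3}\le h(Z)\le\|Z\|_1 .
\end{equation}

Let $y>0$ and $\psi\in[0,1)$, and put $\varphi=1-\psi$. Let $K(y,\psi)$ be the set of $R=(A,B,C)\in\mathcal V$ such that
\begin{equation}\label{eq:cone}
B=\varphi\,(B_0+y\tau Y)\quad\text{for some }Y\in\mathcal S\text{ and }B_0\text{ with }(A,B_0,C)\ge0 .
\end{equation}
The parameter $y$ measures the enlargement. The role of the contraction factor $\varphi$ is explained below. To apply Proposition~\ref{prop:mp} we describe $K(y,\psi)$ by linear functionals. For a symmetric $6\times6$ matrix $D\ge0$, written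
\[
D=\begin{pmatrix}P_+&-Z\\-Z^T&P_-\end{pmatrix},
\]
put
\[
\ell_D^{y,\psi}(R)=\operatorname{tr}P_+A+\operatorname{tr}P_-C+2y\,h(Z)\,\tau-\frac2\varphi\langle Z,B\rangle,\qquad U^{y,\psi}(R)=\min_{D\ge0,\ \operatorname{tr}D=1}\ell_D^{y,\psi}(R).
\]
For fixed $D$ this is linear in $R$. The functionals with $\operatorname{tr}D=1$ form a compact set, which is invariant because conjugating $D$ by $\operatorname{diag}(O_+,O_-)$ replaces $Z$ by $O_+ZO_-^T$ and does not change $h(Z)$.

\begin{lemma}\label{lem:saddle}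
Let $R\in\mathcal V$ with $\tau\ge0$, and for $Y\in\mathcal S$ let $M_Y=(A,\ \varphi^{-1}B-y\tau Y,\ C)$. Then
\[
U^{y,\psi}(R)=\max_{Y\in\mathcal S}\lambda_{\min}(M_Y).
\]
If $D$ is minimizing in the definition of $U^{y,\psi}(R)$, $Y$ is maximizing here, and $\tau>0$, then $(M_Y-U^{y,\psi}(R)I)D=0$ and $\langle Z,Y\rangle=h(Z)$. Moreover $K(y,\psi)=\{U^{y,\psi}\ge0\}$, which is a closed convex invariant cone.
\end{lemma}

\begin{proof}
Let $f(D,Y)=\operatorname{tr}(DM_Y)=\operatorname{tr}P_+A+\operatorname{tr}P_-C+2y\tau\langle Z,Y\rangle-\frac2\varphi\langle Z,B\rangle$. Then $\max_Yf(D,Y)=\ell^{y,\psi}_D(R)$ because $\tau\ge0$, and $\min_Df(D,Y)=\lambda_{\min}(M_Y)$. The minimax theorem states that $\min_D\max_Yf=\max_Y\min_Df$ for a continuous function that is affine in each of two variables ranging over compact convex sets. This is the formula. If $U$ is the common value and $D,Y$ are optimal, then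
\[
f(D,Y)\le\max_{Y'}f(D,Y')=U=\min_{D'}f(D',Y)\le f(D,Y).
\]
Equality on the left gives $\langle Z,Y\rangle=h(Z)$ when $\tau>0$. Equality on the right gives $\operatorname{tr}D(M_Y-UI)=0$ with both factors nonnegative, so their product vanishes. Finally, both $R\in K(y,\psi)$ and $U^{y,\psi}(R)\ge0$ imply $A\ge0$ (take $Z=0$, $P_-=0$ for the latter), hence $\tau\ge0$, and then both mean that $M_Y\ge0$ for some $Y\in\mathcal S$.
\end{proof}

In the model plane, $K(y,\psi)$ bounds $b$ from above by $\varphi(1+3y)a$: this value is reached with $B_0=aI$, $Y=I$, and $P_\pm=Z=I/3$ gives $\ell_D^{y,\psi}(R)=2\big((1+3y)a-b/\varphi\big)$.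

\subsection*{The choice of $\psi$}
Two products with a line dictate how $\psi$ must depend on $y$ for small $y$. Let $A=C=B_0=\operatorname{diag}(a_1,a_2,a_3)\ge0$ with $\tau=1$, let $Y=I$, and let $P_\pm=Z=e_1e_1^T$, so that $h(Z)=1$. Then $R=(A,\varphi(B_0+yI),C)$ lies in $K(y,\psi)$ and $\ell_D^{y,\psi}(R)=0$. The ODE leaves the cone at $R$ if $E=\ell_D^{y,\psi}(Q(R))$ is negative. All matrices are diagonal, and
\[
E=2\big[a_1^2+2a_2a_3+\varphi^2(a_1+y)^2\big]+2y\Big[1+\varphi^2\sum_i(a_i+y)^2\Big]-4a_1(a_1+y)-4\varphi(a_2+y)(a_3+y).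
\]
For $a=(1,0,0)$ and $a=(0,\frac12,\frac12)$ this equals, respectively,
\begin{align*}
&2\varphi^2(1+y)^3+4\varphi^2y^3-4\varphi y^2-2y-2=4(y-\psi)+O(y^2+\psi^2),\\
&1+2y+\varphi^2(y+6y^2+6y^3)-\varphi(1+2y)^2=(\psi-y)+O(y^2+\psi^2).
\end{align*}
With $\psi=0$ the second expression is $-y+2y^2+6y^3$, which is negative for small $y$: the cones without contraction are not even preserved by the ODE. Among choices $\psi=sy+O(y^2)$, only $s=1$ keeps both expressions nonnegative. For $\psi=y-\lambda y^2$ the expressions are $(4\lambda-8)y^2+O(y^3)$ and $(4-\lambda)y^2+O(y^3)$, so we want $2<\lambda<4$, and the gain is again of order $y^2$. We take $\lambda=\frac52$. The parabola $y-\frac52y^2$ returns to $0$ at $y=\frac25$, and from there on $\psi=0$ turns out to work. So for $y\in(0,7]$ we define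
\[
\Psi(y)=y-\tfrac52y^2\ \ (y\le\tfrac25),\qquad\Psi(y)=0\ \ (y\ge\tfrac25),
\]
\[
K_y=K(y,\Psi(y)),\qquad\ell^y_D=\ell_D^{y,\Psi(y)},\qquad U_y=U^{y,\Psi(y)} .
\]
We have $0\le\Psi\le\frac1{10}$ and $|\Psi'|\le1$, so $1/(1-\Psi)\le\frac{10}9$, and $1/(1-\Psi)$ is Lipschitz with constant $1/0.81<2$.

\begin{remark}
Each $K_y$ contains $\{R\ge0\}$. Indeed, for $R\ge0$ with $\tau>0$ take $B_0=B$ and $Y=\frac{\psi}{\varphi y}\,\frac B\tau$ in \eqref{eq:cone}. Then $\|Y\|_1\le1$ by Lemma~\ref{lem:sharp} and $\psi/y\le\max(1-\frac52y,0)\le\varphi$, so $Y\in\mathcal S$ by \eqref{eq:S}. The proof below does not need this, and it does not need the cones to be nested.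
\end{remark}

\section{The inequality on the boundary of the cones}\label{sec:boundary}

Lemma~\ref{lem:saddle} describes a boundary point of $K(y,\psi)$ together with a supporting functional by the following objects.

\begin{definition}
\emph{Contact data} consist of $R_0=(A,B_0,C)\in\mathcal V$ with $\tau>0$, a matrix $Y\in\mathcal S$, and $D\ge0$ with blocks $P_+,P_-,Z$ and $Z\ne0$, such that
\[
R_0\ge0,\qquad R_0D=0,\qquad\langle Z,Y\rangle=h(Z).
\]
Given also $y>0$ and $\psi\in[0,1)$, we put $\varphi=1-\psi$, $R=(A,\varphi(B_0+y\tau Y),C)$ and $E=\ell_D^{y,\psi}(Q(R))$.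
\end{definition}

\begin{proposition}\label{prop:E}
\begin{itemize}
\item[(a)] If $y\ge\frac25$ and $\psi=0$, then $E\ge\frac4{25}\,\tau^2h(Z)$ for all contact data.
\item[(b)] For every $y_*\in(0,\frac25]$ there are $\varepsilon,c>0$ such that $E\ge c\,\tau^2h(Z)$ for all contact data whenever $|y-y_*|\le\varepsilon$, $|\psi-\Psi(y_*)|\le\varepsilon$ and $\psi\ge0$.
\end{itemize}
\end{proposition}

Part (b) allows pairs $(y,\psi)$ off the curve $\psi=\Psi(y)$ because Section~\ref{sec:proof} applies it after a shift of $R$ that changes $y$ but not $\psi$.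

The quantity $E$ is homogeneous of degree two in $R_0$ and of degree one in $D$, and $h(Z)>0$ by \eqref{eq:S}. We normalize
\[
\tau=1,\qquad h(Z)=1 .
\]
Write $D=\sum\xi\xi^T$ as a finite sum with $\xi=(v,-w)$ in the range of $D$. Then $P_+=\sum vv^T$, $P_-=\sum ww^T$, $Z=\sum vw^T$, and $R_0\xi=0$ means
\begin{equation}\label{eq:ker}
B_0w=Av,\qquad B_0^Tv=Cw .
\end{equation}

\subsection*{Expansion of $E$}
We reduce $E$ to the scalars
\begin{gather*}
\alpha=\langle Z,B_0\rangle,\qquad\beta=\langle B_0,Y\rangle,\qquad\mu=1-\beta,\qquad q=\sum\big(|Av|^2+|Cw|^2\big),\\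
G=\langle Z,AY+YC\rangle=\sum\big(Av\cdot Yw+Cw\cdot Y^Tv\big),\qquad\Pi=\sum\big(|Y^Tv|^2+|Yw|^2\big),\\
H=\operatorname{tr}(DR_0^\#)=\operatorname{tr}P_+A^\#+\operatorname{tr}P_-C^\#-2\langle Z,B_0^\#\rangle .
\end{gather*}
By Lemma~\ref{lem:sharp}, $H\ge0$. By \eqref{eq:ker}, $\alpha=\sum v^TB_0w=\sum v^TAv=\sum w^TCw\ge0$. By \eqref{eq:S} and Lemma~\ref{lem:sharp}, $|\beta|\le\|Y\|\,\|B_0\|_1\le1$ and $|\beta|\le\sqrt3\,|B_0|$. We record
\begin{equation}\label{eq:easy}
H\ge0,\qquad\alpha\ge0,\qquad|\beta|\le1,\qquad\mu\in[0,2],\qquad|B_0|^2\ge\tfrac13\beta^2 .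
\end{equation}
With $B=\varphi(B_0+yY)$, the relations \eqref{eq:ker} give
\begin{align*}
\operatorname{tr}P_+A^2+\operatorname{tr}P_-C^2&=q,\\
\operatorname{tr}P_+BB^T+\operatorname{tr}P_-B^TB&=\varphi^2\sum\big(|Cw+yY^Tv|^2+|Av+yYw|^2\big)=\varphi^2(q+2yG+y^2\Pi),\\
\varphi^{-1}\langle Z,AB+BC\rangle&=\sum\big(Av\cdot(Av+yYw)+(Cw+yY^Tv)\cdot Cw\big)=q+yG .
\end{align*}
Using also $\operatorname{tr}Q_A=1+|B|^2$ and $\varphi^{-1}B^\#=\varphi(B_0+yY)^\#$, we obtain
\begin{equation}\label{eq:E1}
\begin{split}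
E={}&2H-(1-\varphi^2)(q+2yG)+\varphi^2y^2\Pi+2y\big(1+\varphi^2|B_0+yY|^2\big)\\
&-4\big\langle Z,\ \varphi(B_0+yY)^\#-B_0^\#\big\rangle .
\end{split}
\end{equation}
For $\psi=y$ the part of $E-2H$ that is linear in $y$ equals $2yJ$, where
\[
J=1+|B_0|^2-q-2\langle Z,B_0\star Y\rangle+2\langle Z,B_0^\#\rangle .
\]
The choice $\Psi(y)\approx y$ can succeed only if $J\ge0$, and this is the key inequality below. Lemma~\ref{lem:est} also shows $\langle Z,B_0\star Y\rangle=\beta-\alpha$. In \eqref{eq:E1} we expand $(B_0+yY)^\#=B_0^\#+yB_0\star Y+y^2Y^\#$, substitute $4\psi\langle Z,B_0^\#\rangle=2\psi\,(J-1-|B_0|^2+q+2(\beta-\alpha))$, and use $1-\varphi^2=2\psi-\psi^2=\psi(1+\varphi)$. The result is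
\begin{equation}\label{eq:E2}
\begin{split}
E={}&2H+2\psi J+2(y-\psi)+2(y\varphi^2-\psi)|B_0|^2-4(y\varphi-\psi)(\beta-\alpha)\\
&+\psi^2q-2\psi(1+\varphi)yG+y^2\big[\varphi^2\Pi-4\varphi\langle Z,Y^\#\rangle+2y\varphi^2|Y|^2+4\varphi^2\beta\big].
\end{split}
\end{equation}
On the curve $\psi=\Psi(y)$ every term except $2H+2\psi J$ is of order $y^2$.

\subsection*{Estimates for the scalars}
Write $Y=\sum s_iO_i$ with $O_i\in SO(3)$, $s_i>0$, $\sum s_i=1$. Since $\langle Z,O_i\rangle\le h(Z)=1$ and the average is $1$, each $O_i$ maximizes $\langle Z,\cdot\rangle$ on $SO(3)$. A pair $(O_+,O_-)$ acts on contact data by \eqref{eq:action} on $R_0$, by $v\mapsto O_+v$, $w\mapsto O_-w$, and by $X\mapsto O_+XO_-^T$ on $Z$, $Y$ and the $O_j$. All scalars in \eqref{eq:E2} are unchanged, since $(O_+XO_-^T)^\#=O_+X^\#O_-^T$. Acting by $(I,O_i)$ we can arrange $O_i=I$ for one chosen $i$. In this normalization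
\begin{equation}\label{eq:Z}
Z=Z^T,\qquad\operatorname{tr}Z=1,\qquad Z\le I .
\end{equation}
Indeed, $s\mapsto\langle Z,e^{sX}\rangle$ is maximal at $s=0$ for skew $X$, so $Z$ is orthogonal to skew matrices; $\operatorname{tr}Z=\langle Z,I\rangle=1$; and if $z_1,z_2,z_3$ are the eigenvalues, comparison with the rotation by $\pi$ about the $k$-th eigenvector gives $z_k-z_i-z_j=2z_k-1\le1$.

The number $\mu$ measures how far $R_0$ is from a product with a line, in the frames selected by the $O_i$: for $O_i=I$ the matrix $L$ in the next proof is the restriction of $R_0$ to the span of the $e_i\wedge e_4$.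

\begin{lemma}\label{lem:est}
For normalized contact data,
\[
\text{(i) }\langle Z,B_0\star Y\rangle=\beta-\alpha,\qquad\text{(ii) }J\ge\mu^2,\qquad\text{(iii) }G\le2\alpha+2\mu,\qquad\text{(iv) }q\ge G-\tfrac14\Pi .
\]
\end{lemma}

\begin{proof}
Statement (iv) follows from $q-G+\frac14\Pi=\sum\big(|Av-\frac12Yw|^2+|Cw-\frac12Y^Tv|^2\big)$.

The quantities $\langle Z,B_0\star Y\rangle$, $\beta$, $\mu$, $J$, $G$ are affine in $Y$. Let $\mu_i,J_i,G_i$ be their values with $O_i$ in place of $Y$. It suffices to prove (i)--(iii) for each $O_i$; for (ii) we then use $J=\sum s_iJ_i\ge\sum s_i\mu_i^2\ge\mu^2$. Fix $i$ and normalize $O_i=I$, so that $\mu_i=1-\operatorname{tr}B_0$.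

(i) By \eqref{eq:star} and \eqref{eq:Z}, $\langle Z,B_0\star I\rangle=\operatorname{tr}B_0-\langle Z,B_0^T\rangle=\langle B_0,I\rangle-\alpha$.

(iii) Let $L=\frac12(A+C-B_0-B_0^T)$. Then $R_0((x,-x),(x,-x))=2x^TLx$, so $L\ge0$, and $\operatorname{tr}L=\mu_i$. Since $Z\le I$ and $L\ge0$,
\[
G_i=\operatorname{tr}Z(A+C)=\operatorname{tr}Z(B_0+B_0^T)+2\operatorname{tr}ZL\le2\alpha+2\mu_i .
\]

(ii) By \eqref{eq:CH} and \eqref{eq:Z}, $2\langle Z,B_0^\#\rangle=2\langle Z,B_0^2\rangle-2\alpha\operatorname{tr}B_0+(\operatorname{tr}B_0)^2-\operatorname{tr}B_0^2$. Together with (i) and $|B_0|^2-\operatorname{tr}B_0^2=\frac12|B_0-B_0^T|^2$ this gives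
\[
J_i=\mu_i^2+\tfrac12|B_0-B_0^T|^2+2\mu_i\alpha+2\langle Z,B_0^2\rangle-q .
\]
By \eqref{eq:ker}, $\langle Z,B_0^2\rangle=\sum(B_0^Tv)\cdot(B_0w)=\sum Cw\cdot Av$, so $2\langle Z,B_0^2\rangle-q=-\sum|Av-Cw|^2$. It remains to show $\sum|Av-Cw|^2\le2\mu_i\alpha$. Let $\zeta=(v,w)$ and $x=Av-Cw$. Then $R_0\zeta=2(Av,Cw)$ by \eqref{eq:ker}, so $R_0(\zeta,(x,-x))=2|x|^2$. The Cauchy--Schwarz inequality for the nonnegative form $R_0$ gives
\[
4|x|^4\le R_0(\zeta,\zeta)\cdot2x^TLx\le2\mu_i|x|^2R_0(\zeta,\zeta),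
\]
that is, $2|x|^2\le\mu_iR_0(\zeta,\zeta)$. Finally $\sum R_0(\zeta,\zeta)=2\sum(v^TAv+w^TCw)=4\alpha$.
\end{proof}

The terms in the last bracket of \eqref{eq:E2} are quadratic in $Y$, so averaging over the $O_i$ does not apply. We determine instead which faces of $\mathcal S$ can contain $Y$. One parameter $\kappa$, which vanishes when $Y$ is a rotation, controls all three terms.

\begin{lemma}\label{lem:kappa}
For normalized contact data there is $\kappa\in[0,\frac43]$ with
\[
\langle Z,Y^\#\rangle=1-\kappa,\qquad|Y|^2=3-2\kappa,\qquad\Pi\ge2\min(1,\,3-2\kappa).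
\]
\end{lemma}

\begin{proof}
Normalize $O_1=I$. The action of pairs $(O,O)$ keeps this normalization, so we may also take $Z$ diagonal. The rotation $O$ by an angle $\vartheta$ about a unit vector $n$ has symmetric part $(\cos\vartheta)I+(1-\cos\vartheta)nn^T$, hence $\langle Z,O\rangle=1-(1-\cos\vartheta)(1-n^TZn)$. Since $Z\le I$, every $O_i\ne I$ has its axis in $V=\ker(Z-I)$, and $\dim V\le2$ because $\operatorname{tr}Z=1$.

\emph{$V=0$.} Then $Y=I$ and $\kappa=0$, and $\Pi=\sum(|v|^2+|w|^2)\ge2\sum v\cdot w=2\operatorname{tr}Z=2$.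

\emph{$\dim V=1$.} Then $Z=\operatorname{diag}(1,z,-z)$, and $Y$ is an average of rotations about $e_1$, so it is block diagonal with blocks $1$ and $W=\left(\begin{smallmatrix}a&-b\\b&a\end{smallmatrix}\right)$, where $r^2=a^2+b^2\le1$. The cofactor matrix $Y^\#$ has blocks $r^2$ and $W$. So $\langle Z,Y^\#\rangle=r^2$ and $|Y|^2=1+2r^2$, and $\kappa=1-r^2\in[0,1]$. Since $Y$ and $Y^T$ preserve first coordinates, $\Pi\ge\sum(v_1^2+w_1^2)\ge2\sum v_1w_1=2Z_{11}=2$.

\emph{$\dim V=2$.} Then $Z=\operatorname{diag}(1,1,-1)$. Each $ZO_i$ is orthogonal with determinant $-1$ and trace $\langle Z,O_i\rangle=1$. Its eigenvalues are $-1,e^{\pm i\vartheta}$ with $2\cos\vartheta-1=1$, so it is a reflection $I-2n_in_i^T$. Hence $Y=Z(I-2N)$ with $N=\sum s_in_in_i^T\ge0$ and $\operatorname{tr}N=1$, so that $e_2(N)\in[0,\frac13]$ and $\operatorname{tr}N^2=1-2e_2(N)$. Since $Z^\#=-Z$ and $Z^2=I$,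
\[
\langle Z,Y^\#\rangle=-e_2(I-2N)=1-4e_2(N),\qquad|Y|^2=\operatorname{tr}(I-2N)^2=3-8e_2(N),
\]
and $\kappa=4e_2(N)\in[0,\frac43]$. Testing $D\ge0$ on $(Zx,x)$ gives $ZP_+Z+P_-\ge2I$. As $YY^T=Z(I-2N)^2Z$ and $Y^TY=(I-2N)^2$, we get $\Pi=\operatorname{tr}\big((ZP_+Z+P_-)(I-2N)^2\big)\ge2|Y|^2=2(3-2\kappa)$.
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:E}(a)}
Put $\psi=0$, $\varphi=1$ in \eqref{eq:E2}. By \eqref{eq:easy} and Lemma~\ref{lem:kappa},
\[
\frac E{2y}\ge1+\Big[\frac{\beta^2}3-2(1-y)\beta\Big]+\Big[y\min(1,3-2\kappa)-2y(1-\kappa)+y^2(3-2\kappa)\Big].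
\]
The last bracket is affine in $\kappa$ on $[0,1]$ with end values $3y^2-y$ and $y+y^2$, and it equals $y+y^2(3-2\kappa)\ge y+\frac13y^2$ on $[1,\frac43]$. So it is at least $b(y)=\min(3y^2-y,\ y+\frac13y^2)$, where the first entry is the smaller one exactly when $y\le\frac34$, and $b>0$ for $y>\frac13$. The first bracket is a parabola in $\beta\in[-1,1]$ with vertex at $3(1-y)$.
\begin{itemize}
\item For $\frac25\le y\le\frac23$ the vertex is at least $1$, so the minimum is at $\beta=1$, and $E/2y\ge3y^2+y-\frac23\ge\frac{12}{25}+\frac25-\frac23>\frac15$.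
\item For $\frac23\le y\le1$ the first bracket is at least $-3(1-y)^2\ge-\frac13$, and $E/2y\ge\frac23$.
\item For $y\ge1$ the first bracket is at least $-2(y-1)$, and $E/2y\ge3-y+\frac13y^2\ge\frac94$.
\end{itemize}
In all cases $E\ge\frac25y\ge\frac4{25}$.\qed

\subsection*{Proof of Proposition~\ref{prop:E}(b)}
We divide \eqref{eq:E2} by $y^2$. Put
\[
p=\frac\psi y,\qquad\lambda=\frac{y-\psi}{y^2},\qquad\nu=\frac{y\varphi^2-\psi}{y^2}=\lambda-2p+yp^2,\qquad\omega=\varphi^2-\frac{p^2}4,
\]
and note $(y\varphi-\psi)/y^2=\lambda-p$. Dropping $H\ge0$,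
\begin{equation}\label{eq:E3}
\begin{split}
\frac E{y^2}\ge{}&\frac{2p}yJ+2\lambda+2\nu|B_0|^2-4(\lambda-p)(\beta-\alpha)+4\varphi^2\beta\\
&+\big[p^2q-2p(1+\varphi)G+\varphi^2\Pi\big]-4\varphi\langle Z,Y^\#\rangle+2y\varphi^2|Y|^2 .
\end{split}
\end{equation}
On the curve $\psi=\Psi(y)$, $0<y\le\frac25$, we have $\varphi=1-y+\frac52y^2\in[0.9,1]$ and
\[
\lambda=\tfrac52,\qquad p=1-\tfrac52y\in[0,1),\qquad\nu=\tfrac12+6y-5y^2+\tfrac{25}4y^3\ge\tfrac12,
\]
as well as $\omega\ge0.81-0.25$ and $\varphi(1-y\varphi)\ge0.9\cdot0.6$. We consider only pairs $(y,\psi)$ with $\psi\ge0$ that are so close to $(y_*,\Psi(y_*))$ that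
\begin{equation}\label{eq:nbhd}
0\le p\le2,\qquad\nu>0,\qquad0<\omega\le1,\qquad\varphi(1-y\varphi)>\tfrac13 .
\end{equation}

By Lemma~\ref{lem:est}(iv), then (iii) and $2p(1+\varphi)-p^2\ge0$, the bracket in \eqref{eq:E3} satisfies
\[
p^2q-2p(1+\varphi)G+\varphi^2\Pi\ge-\big(2p(1+\varphi)-p^2\big)(2\alpha+2\mu)+\omega\Pi .
\]
Next, the terms quadratic in $Y$ are smallest when $Y$ is a rotation:
\begin{equation}\label{eq:Y}
\omega\Pi-4\varphi\langle Z,Y^\#\rangle+2y\varphi^2|Y|^2\ge2\omega-4\varphi+6y\varphi^2 .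
\end{equation}
By Lemma~\ref{lem:kappa} the difference of the two sides is $\omega(\Pi-2)+4\kappa\varphi(1-y\varphi)$. If $\kappa\le1$, then $\Pi\ge2$ and both terms are nonnegative. If $1\le\kappa\le\frac43$, then $\Pi-2\ge4-4\kappa\ge-\frac43$, and by \eqref{eq:nbhd} the difference is greater than $-\frac43+\frac43=0$.

Inserting these bounds, $J\ge\mu^2$, $|B_0|^2\ge\frac13\beta^2$ and $\beta=1-\mu$ into \eqref{eq:E3} gives
\begin{equation}\label{eq:E4}
\frac E{y^2}\ge k_0+k_1\mu+k_2\mu^2+k_3\alpha,
\end{equation}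
where
\begin{align*}
k_0&=-2\lambda+4p+\tfrac23\nu+6\varphi^2-4\varphi+6y\varphi^2-\tfrac12p^2,& k_2&=\tfrac{2p}y+\tfrac23\nu,\\
k_3&=4(\lambda-p)-4p(1+\varphi)+2p^2,& k_1&=k_3-4\varphi^2-\tfrac43\nu .
\end{align*}
For $\psi=y-\lambda y^2$ with $\lambda$ fixed and $y\to0$ we have $k_3\to4\lambda-10$ and $k_0\to\frac{25}6-\frac43\lambda$, so $\lambda=\frac52$ makes $k_0$ as large as the requirement $k_3\ge0$ permits in the limit. The coefficient $k_1$ is negative for small $y$, and it is compensated by $k_2\approx2/y$, which comes from $J\ge\mu^2$.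

The $k_j$ are continuous functions of $(y,\psi)$ for $y>0$. We claim that on the curve, for every $y\in(0,\frac25]$,
\begin{equation}\label{eq:claim}
k_3>0\qquad\text{and}\qquad k_0+k_1\mu+k_2\mu^2>0\ \text{ for all }\mu\ge0 .
\end{equation}
This proves (b): since $\mu$ ranges over the compact interval $[0,2]$ and $\alpha\ge0$, the claim at $y_*$ and continuity give $\varepsilon\in(0,y_*/2]$ and $\delta>0$ such that \eqref{eq:nbhd} holds and the right side of \eqref{eq:E4} is at least $\delta$ for $(y,\psi)$ as in (b). Then $E\ge\delta y_*^2/4$.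

To prove \eqref{eq:claim}, use $\varphi^2=1-2y+6y^2-5y^3+\frac{25}4y^4$, $p^2=1-5y+\frac{25}4y^2$ and $p(1+\varphi)=2-6y+5y^2-\frac{25}4y^3$ to get
\begin{align*}
k_3&=24y-\tfrac{15}2y^2+25y^3,\\
k_0&=\tfrac56-\tfrac{11}2y+\tfrac{181}{24}y^2+\tfrac{61}6y^3+\tfrac{15}2y^4+\tfrac{75}2y^5,\\
k_1&=-\tfrac{14}3+24y-\tfrac{149}6y^2+\tfrac{110}3y^3-25y^4,\\
k_2&=\tfrac2y-\tfrac{14}3+4y-\tfrac{10}3y^2+\tfrac{25}6y^3 .
\end{align*}
On $(0,\frac25]$ we read off $k_3>0$ and $k_2\ge\frac2y(1-\frac73y)>0$.

\emph{$k_0>0$.} We have $k_0\ge f_0(y):=\frac56-\frac{11}2y+\frac{15}2y^2+10y^3$. From $(y-0.2)^2(y+0.4)=y^3-0.12y+0.016\ge0$ we get $f_0\ge\frac{101}{150}-4.3y+7.5y^2$, which is positive because $4.3^2=18.49<20.2=4\cdot7.5\cdot\frac{101}{150}$. So \eqref{eq:claim} holds whenever $k_1\ge0$.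

\emph{$y\in[0.24,0.4]$.} Here $k_1'=(24-\frac{149}3y)+(110y^2-100y^3)>0$, as both brackets are positive, and $k_1(0.24)=1.0933\ldots-1.4304+0.50688-0.082944>0.08$. So $k_1>0$.

\emph{$y\in(0,0.24]$ and $k_1<0$.} Here $|k_1|\le f_1(y):=\frac{14}3-24y+25y^2$, since $25y^4\le\frac{110}3y^3$. It suffices to show
\[
yf_1(y)^2<\Theta(y):=8\big(1-\tfrac73y\big)f_0(y),
\]
for then $k_1^2<\Theta/y\le4k_0k_2$. On $(0,0.24]$ the function $f_1$ is decreasing and positive ($f_1(0.24)>0.34$), and $f_0$ is decreasing because $f_0'=-\frac{11}2+15y+30y^2\le-5.5+3.6+1.728<0$. So $\Theta$ is a product of positive decreasing functions. We use three intervals.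
\begin{itemize}
\item On $(0,0.16]$, $f_1\le\frac{14}3-20y$. The maximum of $y(a-by)^2$ on $[0,a/b]$ is $4a^3/27b$, so $yf_1^2\le\frac4{540}(\frac{14}3)^3<0.76$, while $\Theta\ge\Theta(0.16)>8\cdot0.626\cdot0.186>0.93$.
\item On $[0.16,0.2]$, $yf_1^2\le0.2\,f_1(0.16)^2=0.2\,(\frac{22}{15})^2<0.44$, while $\Theta\ge\Theta(0.2)=8\cdot\frac8{15}\cdot\frac{17}{150}>0.48$.
\item On $[0.2,0.24]$, $yf_1^2\le0.24\,f_1(0.2)^2=0.24\,(\frac{13}{15})^2<0.19$, while $\Theta\ge\Theta(0.24)>8\cdot0.44\cdot0.083>0.29$.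
\end{itemize}
This proves \eqref{eq:claim} and the proposition.\qed

\section{Shrinking the cones: proof of Theorem~\ref{thm:main}}\label{sec:proof}

Proposition~\ref{prop:mp} asks for an inequality at operators \emph{outside} $K_y$, while Proposition~\ref{prop:E} concerns boundary points. Adding $uI$ to an operator with $U_y=-u$ produces contact data, at a cost of order $u\tau$ in $\ell(Q)$. The gain is $c\tau^2h(Z)$, which is small when $h(Z)$ is small. The point is that membership in $K_{y_*}$ bounds $u$ by a small multiple of the same quantity $\tau h(Z)$.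

\begin{lemma}\label{lem:shrink}
Let $y_*\in(0,7]$, and suppose that a complete ancient solution with WPIC has $\mathrm{Rm}\in K_{y_*}$ everywhere. Then $\mathrm{Rm}\in K_y$ everywhere for all $y<y_*$ sufficiently close to $y_*$.
\end{lemma}

\begin{proof}
The invariant set $\Omega=\{A\ge0,\ C\ge0,\ |B|\le4\tau\}\cap K_{y_*}$ contains all $\mathrm{Rm}(x,t)$ by Lemma~\ref{lem:first}. Let $y<y_*$, $\psi=\Psi(y)$, $\varphi=1-\psi$, and let $R\in\Omega$ with $U_y(R)=-u<0$. Then $\tau>0$, since $\tau=0$ forces $R=0$. Let $D$ and $Y$ be optimal as in Lemma~\ref{lem:saddle}. We have $Z\ne0$, since otherwise $\ell^y_D(R)=\operatorname{tr}P_+A+\operatorname{tr}P_-C\ge0$. Writing $D=\sum\xi\xi^T$ with $\xi=(v,-w)$, we find $\|Z\|_1\le\sum|v||w|\le\frac12\operatorname{tr}D=\frac12$, so $h(Z)\le\frac12$ and $|Z|\le\frac12$ by \eqref{eq:S}.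

\emph{The size of $u$.} We have $\ell_D^{y_*}(R)\ge0$ and $|\langle Z,B\rangle|\le\sqrt3\,h(Z)\cdot4\tau$, and $1/(1-\Psi)$ is $2$-Lipschitz. Hence
\begin{equation}\label{eq:u}
u\le\ell_D^{y_*}(R)-\ell_D^y(R)\le C_*(y_*-y)\,\tau h(Z),\qquad C_*=2+16\sqrt3 .
\end{equation}
In particular $u/\tau\le\frac12C_*(y_*-y)$, and $u\le\tau$ for $y$ close to $y_*$.

\emph{Contact data.} Put $R_0=M_Y+uI=(A+uI,\,B_0,\,C+uI)$ with $B_0=\varphi^{-1}B-y\tau Y$. By Lemma~\ref{lem:saddle}, $R_0,Y,D$ are contact data with trace $\tilde\tau=\tau+3u$. Let $\tilde y=y\tau/\tilde\tau\le y$, so that $B=\varphi(B_0+\tilde y\tilde\tau Y)$. The operator attached to these data and to $(\tilde y,\psi)$ is $\tilde R=R+uI=(A+uI,B,C+uI)$. By \eqref{eq:u}, $\tilde y\to y_*$ as $y\to y_*$, uniformly in $R$, and $\Psi(y)\to\Psi(y_*)$. If $y_*>\frac25$, then $\psi=0$ and $\tilde y\ge\frac25$ for $y$ close to $y_*$, and part (a) of Proposition~\ref{prop:E} applies; otherwise part (b) applies. So there is $c>0$, depending only on $y_*$, with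
\[
\tilde E:=\ell_D^{\tilde y,\psi}(Q(\tilde R))\ge c\,\tilde\tau^2h(Z)\ge c\,\tau^2h(Z)
\]
for $y$ close to $y_*$.

\emph{The cost of the shift.} By \eqref{eq:star}, $(A+uI)^\#=A^\#+u(\tau I-A)+u^2I$. Hence
\[
Q_A(\tilde R)=Q_A(R)+(2u\tau+3u^2)I,\quad Q_C(\tilde R)=Q_C(R)+(2u\tau+3u^2)I,\quad Q_B(\tilde R)=Q_B(R)+2uB .
\]
Using $\operatorname{tr}D=1$ and $\tilde y\tilde\tau^2=y\tau\tilde\tau=y\tau^2+3yu\tau$, we get
\[
\ell_D^y(Q(R))-\tilde E=-(2u\tau+3u^2)+2h(Z)\big[-3yu\tau+(y-\tilde y)|B|^2\big]+\frac{4u}\varphi\langle Z,B\rangle .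
\]
The three terms are at least $-5u\tau$, $-3yu\tau\ge-21u\tau$, and $-4u\cdot\frac{10}9\cdot\frac12\cdot4\tau\ge-9u\tau$. So $\ell^y_D(Q(R))\ge\tilde E-35u\tau$. By \eqref{eq:u}, $\tilde E\ge c\,\tau\cdot\tau h(Z)\ge\frac{c\,u\tau}{C_*(y_*-y)}\ge70u\tau$ once $y_*-y\le c/(70C_*)$. Thus $\ell_D^y(Q(R))\ge35u\tau\ge35\,U_y(R)^2$, and Proposition~\ref{prop:mp} gives $U_y(\mathrm{Rm})\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:first}, $A,C\ge0$ and $|B|\le4\tau\le7\tau/\sqrt3$. By \eqref{eq:S}, $B=7\tau Y$ with $Y\in\mathcal S$. Since $\Psi(7)=0$, \eqref{eq:cone} holds with $B_0=0$, and $\mathrm{Rm}\in K_7$ everywhere.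

Let $y_*$ be the infimum of those $y\in(0,7]$ for which $\mathrm{Rm}\in K_{y'}$ everywhere for all $y'\in[y,7]$. Suppose $y_*>0$. For fixed $R$ the function $y\mapsto U_y(R)$ is continuous, being the minimum over a compact set of a jointly continuous function. So $\mathrm{Rm}\in K_{y_*}$ everywhere, and Lemma~\ref{lem:shrink} contradicts the definition of $y_*$. Hence $y_*=0$.

Fix a point. For each $y\in(0,7]$ there is $Y_y\in\mathcal S$ with $\big(A,\ (1-\Psi(y))^{-1}B-y\tau Y_y,\ C\big)\ge0$. As $y\to0$, $\Psi(y)\to0$ and $y\tau Y_y\to0$, because $\mathcal S$ is bounded. In the limit $(A,B,C)\ge0$. The statement on WPIC$_2$ follows from \eqref{eq:chain}.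
\end{proof}

\section{Rigidity under positive isotropic curvature}\label{sec:rigid}

We prove Corollary~\ref{cor:rigid}. Passing to the orientation cover changes neither the universal cover nor the times at which $\mathrm{Rm}>0$, so $M$ is oriented as before. By Theorem~\ref{thm:main} and Lemma~\ref{lem:sharp}, $\mathrm{Rm}\ge0$ and $Q(\mathrm{Rm})\ge0$. We show that the kernel of $\mathrm{Rm}$ persists backward in time, that it is parallel, and that PIC leaves one possibility for the holonomy.

\subsection*{The kernel persists backward in time}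
For $1\le k\le6$ let $S_k(x,t)=\min_{\dim V=k}\operatorname{tr}_V\mathrm{Rm}\ge0$, the minimum over subspaces $V\subset\Lambda^2$. This is the sum of the $k$ lowest eigenvalues; it is continuous, and it vanishes exactly when $\dim\ker\mathrm{Rm}\ge k$.

\begin{lemma}\label{lem:smp}
If $S_k(x_0,t_0)=0$, then $S_k=0$ on $M\times(-\infty,t_0)$.
\end{lemma}

\begin{proof}
Suppose $S_k(x_1,t_1)>0$ with $t_1<t_0$. Take a relatively compact connected domain $W$ with smooth boundary containing $x_0$ and $x_1$, and $w_0\in C_c^\infty(W)$ with $0\le w_0\le S_k(\cdot,t_1)$ and $w_0(x_1)>0$. Let $w$ solve $\partial_tw=\Delta_{g(t)}w$ on $W\times[t_1,t_0]$ with $w=0$ on $\partial W$ and $w(\cdot,t_1)=w_0$. The strong maximum principle for this linear equation gives $w(x_0,t_0)>0$.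

For $\epsilon>0$ the function $S_k-w+\epsilon(1+t-t_1)$ is positive at $t=t_1$ and on $\partial W$. Suppose it has a first zero $(\bar x,\bar t)$ in $W\times(t_1,t_0]$. Take a minimizing $V$ there, extend the frame as in Step 3 of the proof of Proposition~\ref{prop:mp}, and extend $V$ by keeping its components in the frame constant. Then $\hat u=\operatorname{tr}_V\mathrm{Rm}$ is smooth, $\hat u\ge S_k$ with equality at $(\bar x,\bar t)$, and there $(\partial_t-\Delta)\hat u=2\operatorname{tr}_VQ(\mathrm{Rm})\ge0$. The function $\hat u-w+\epsilon(1+t-t_1)$ has a local minimum at $(\bar x,\bar t)$ among times $t\le\bar t$, so $\partial_t-\Delta$ applied to it is at most $0$ there. But this value is at least $\epsilon$. Hence there is no zero, and $\epsilon\to0$ gives $S_k(x_0,t_0)\ge w(x_0,t_0)>0$, a contradiction.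
\end{proof}

Let $n(t)=\max_x\dim\ker\mathrm{Rm}(x,t)$. By Lemma~\ref{lem:smp}, $\dim\ker\mathrm{Rm}(x,s)\ge n(t)$ for all $x$ and all $s<t$. So $n$ is nonincreasing. If $n=k$ on an open interval $I$, then $\dim\ker\mathrm{Rm}=k$ on $M\times I$: for $s\in I$ choose $t\in I$ with $t>s$, and then $k=n(t)\le\dim\ker\mathrm{Rm}(x,s)\le n(s)=k$. Let $T_*=\sup\{t:n(t)\ge1\}$, with $T_*=-\infty$ if the set is empty. Then $\mathrm{Rm}>0$ for $t>T_*$, and $n\ge1$ for $t<T_*$.

\subsection*{The kernel is parallel}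
Let $I\subset(-\infty,T_*)$ be an open interval on which $n$ is constant. Then $\ker\mathrm{Rm}$ is a smooth subbundle of $\Lambda^2$ over $M\times I$. Let $\phi$ be a local smooth section of it, and let $D_t$ be the time derivative of components in frames with $\partial_tF_i=\mathrm{Ric}(F_i)$, so that \eqref{eq:evol} reads $(D_t-\Delta)\mathrm{Rm}=2Q(\mathrm{Rm})$. Differentiating $\mathrm{Rm}\,\phi=0$ gives $(\nabla_k\mathrm{Rm})\phi=-\mathrm{Rm}\nabla_k\phi$ and
\[
0=(D_t-\Delta)(\mathrm{Rm}\,\phi)=2Q(\mathrm{Rm})\phi+\mathrm{Rm}\,(D_t-\Delta)\phi-2\sum_k(\nabla_k\mathrm{Rm})\nabla_k\phi .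
\]
Pairing with $\phi$ kills the middle term, and by symmetry of $\nabla_k\mathrm{Rm}$ we get
\[
0=2Q(\mathrm{Rm})(\phi,\phi)+2\sum_k\mathrm{Rm}(\nabla_k\phi,\nabla_k\phi).
\]
Both terms are nonnegative, so $\mathrm{Rm}\nabla_k\phi=0$. Thus $\ker\mathrm{Rm}$ is parallel for $g(t)$, $t\in I$, and so is its orthogonal complement $\operatorname{im}\mathrm{Rm}$.

\subsection*{The holonomy algebra}
Fix $t\in I$ and $x\in M$. The Ambrose--Singer theorem states that the holonomy algebra $\mathfrak h\subset so(T_xM)\cong\Lambda^2T_xM$ is spanned by the parallel transports to $x$, along all paths, of the spaces $\operatorname{im}\mathrm{Rm}$ at the other endpoints. Since $\operatorname{im}\mathrm{Rm}$ is parallel, $\mathfrak h=\operatorname{im}\mathrm{Rm}(x,t)$. So this image is a Lie subalgebra of $\Lambda^+\oplus\Lambda^-$, and it is proper because $n\ge1$.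

The projections $\pi_\pm$ onto $\Lambda^\pm$ are Lie algebra homomorphisms. The image of $A$ lies in $\pi_+(\mathfrak h)$. This is where PIC is used: $A\ge0$ and $A_1+A_2>0$ give $A_2>0$, so $\dim\pi_+(\mathfrak h)\ge2$. A plane in $\mathbb R^3$ is not closed under the cross product, so $\pi_+(\mathfrak h)=\Lambda^+$. In the same way $C_1+C_2>0$ gives $\pi_-(\mathfrak h)=\Lambda^-$.

The subspace $\mathfrak h\cap\Lambda^+$ is an ideal of $\Lambda^+$: for $a\in\mathfrak h\cap\Lambda^+$ and $b\in\Lambda^+$ choose $b'\in\Lambda^-$ with $b+b'\in\mathfrak h$, and then $[b,a]=[b+b',a]\in\mathfrak h\cap\Lambda^+$. The only ideals of $(\mathbb R^3,\times)$ are $0$ and $\mathbb R^3$. If $\Lambda^+\subset\mathfrak h$, then $\mathfrak h=\Lambda^+\oplus\pi_-(\mathfrak h)=\Lambda^2$ is not proper. So $\mathfrak h\cap\Lambda^+=0$, and by symmetry $\mathfrak h\cap\Lambda^-=0$. Therefore $\mathfrak h$ is the graph of a Lie algebra isomorphism $\Lambda^+\to\Lambda^-$. In the bases $\phi_i^\pm$ its matrix $O$ is invertible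 and preserves the cross product, so $O^\#=O$, that is $O^TO=(\det O)I$. Taking determinants gives $\det O=1$, so $O\in SO(3)$. After a change of oriented frame we have $O=I$, and
\[
\mathfrak h=\operatorname{span}\{\phi_i^++\phi_i^-\}=\Lambda^2\operatorname{span}\{e_1,e_2,e_3\},
\]
which annihilates $e_4$.

\subsection*{Conclusion}
We have shown $n=6-\dim\mathfrak h=3$ on every interval $I$ as above. The function $n$ is monotone and integer valued, so all but finitely many $t<T_*$ lie in such an interval, and by monotonicity $n=3$ on all of $(-\infty,T_*)$. This half-line is then itself an admissible $I$. Let $t<T_*$. The universal cover of $(M,g(t))$ is complete and simply connected, so its holonomy group is connected with Lie algebra $\mathfrak h$ and fixes the unit vector $e_4$. This vector extends to a parallel unit vector field, and de Rham's decomposition theorem gives an isometric splitting $\mathbb R\times N_t^3$. The curvature operator of the product is $\mathrm{Rm}_{N_t}$ on $\Lambda^2TN_t$ and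 zero on the complement. It is nonnegative of rank $3=\dim\Lambda^2TN_t$, so $\mathrm{Rm}_{N_t}>0$. This proves Corollary~\ref{cor:rigid}.\qed

\begin{thebibliography}{9}

\bibitem{CX}
Huai-Dong Cao and Junming Xie,
\emph{Four-dimensional gradient Ricci solitons with (half) nonnegative isotropic curvature},
arXiv:2403.19627 (2024).

\bibitem{Ham}
Hamilton, J. Diff. Geom. \textbf{24} (1986).

\end{thebibliography}
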